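\title{A homogeneous Borel ccc forcing that does not become $\sigma$-centered in its own extension}

\begin{abstract}
We construct in ZFC a Borel forcing notion $\mathbb P$ that is $\sigma$-$s$-linked for every $s\ge 2$, is homogeneous in the sense that every condition belongs to a generic filter lying in the extension $V^{\mathbb P}$, and forces that the ground-model forcing $\hat{\mathbb P}$ is not $\sigma$-centered. This gives a positive answer to a problem of Judah, Ros{\l}anowski and Shelah on ccc Souslin forcing. The ground-model forcing also fails to be $\sigma$-centered after forcing with $\mathbb P^N\times\mathbb Q$ for finite $N$ and $\sigma$-centered $\mathbb Q$, while the finite support product of $\omega$ copies of $\mathbb P$ makes it $\sigma$-centered.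
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A generic filter is a set of conditions any finitely many of which have a common extension, and as a rule it does not belong to the ground model. So forcing with $\mathbb P$ adds new centered subsets of $\mathbb P$. This paper is about how many it must add.

\subsection*{Conventions}
A forcing notion is a set $\mathbb P$ with a reflexive and transitive relation $\le$, and $p\le q$ means that $q$ is \emph{stronger} than $p$. Thus an upper bound of a set of conditions is a common extension. Two conditions are \emph{compatible} if they have an upper bound. A set $E\subseteq\mathbb P$ is \emph{dense} if every condition has an extension in $E$, and \emph{open} if it contains all extensions of its elements. A \emph{filter} is a nonempty set $G\subseteq\mathbb P$ that contains every condition weaker than one of its elements and in which any two elements have an upper bound in $G$. It is \emph{generic over $V$} if it meets every dense set $E\in V$; it suffices to consider dense open sets. We use the following standard facts. A condition $p$ forces $\psi$ if and only if $\psi$ holds in $V[G]$ for every generic $G\ni p$,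 and $\Vdash_{\mathbb P}\psi$ means that every condition forces $\psi$. If $\Vdash_{\mathbb P}\neg\psi$ fails, then some condition forces $\psi$. If $p\Vdash\exists y\,\psi(y)$, then some $q\ge p$ forces $\psi(\dot y)$ for some name $\dot y$, and if $p\Vdash\exists l<\omega\;\psi(l)$, then some $q\ge p$ forces $\psi(l)$ for some $l<\omega$.

A set $C\subseteq\mathbb P$ is \emph{centered} if every finite subset of $C$ has an upper bound in $\mathbb P$, and \emph{$s$-linked} if any $s$ elements of $C$ have an upper bound in $\mathbb P$. The forcing is \emph{$\sigma$-centered} (\emph{$\sigma$-$s$-linked}) if it is a countable union of centered ($s$-linked) sets, and \emph{ccc} if every uncountable set of conditions contains two compatible ones. A $\sigma$-centered forcing is $\sigma$-$s$-linked for every $s$. A $\sigma$-$2$-linked forcing is ccc, since an uncountable set of conditions has two elements in the same piece.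

The forcing $\mathbb P$ is \emph{Souslin} if $\mathbb P\subseteq\mathbb R$, the relation $\{(p,q):p\le q\}$ and the relation $\{(p,q): p\text{ is incompatible with }q\}$ are $\Sigma^1_1$, that is, continuous images of Borel subsets of Polish spaces. We call $\mathbb P$ \emph{Borel} if these three sets are Borel; then $\mathbb P$ is Souslin.

By $\hat{\mathbb P}$ we denote the canonical name for the ground-model forcing: the set of conditions of $V$, with its ground-model order, viewed in the extension. Since neither the set nor the order changes,
\begin{equation}\label{eq:abs}
\begin{gathered}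
\text{finitely many conditions have an upper bound in $\hat{\mathbb P}$ in the extension}\\
\text{if and only if they have an upper bound in $\mathbb P$ in $V$.}
\end{gathered}
\end{equation}
Finally, $\mathbb P$ is \emph{homogeneous} if for each $p\in\mathbb P$,
\[
\Vdash_{\mathbb P}\ \text{``there is a filter $H\subseteq\hat{\mathbb P}$ generic over $V$ with $p\in H$''.}
\]

The following problem comes from the paper \cite{JRS} of Judah, Ros{\l}anowski and Shelah.

\medskip\noindent\textbf{Problem.} \emph{Is there a ccc Souslin forcing $\mathbb P$ that is homogeneous and such that $\not\Vdash_{\mathbb P}$ ``\,$\hat{\mathbb P}$ is $\sigma$-centered''?}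

\subsection*{Which answer to expect}
Homogeneity says that in the extension $\hat{\mathbb P}$ is a union of generic filters, each of which is centered. The problem asks, for definable ccc forcing, whether the cover by centered sets can always be made countable. The following example shows the usual reason why it can.

\begin{example}\label{ex:random}
Let $\mathbb B$ be the set of closed subsets of $2^\omega$ of positive coin-tossing measure, where $A\le B$ means $B\subseteq A$. Coded by trees, $\mathbb B$ is a Borel ccc forcing: $A$ and $B$ are incompatible exactly when $A\cap B$ is null. It is not $\sigma$-centered. Indeed, by compactness the members of a nonempty centered set $C_l$ have a common point $y_l$, and removing from $2^\omega$ a clopen neighborhood of $y_l$ of measure at most $2^{-l-2}$ for each $l<\omega$ leaves a condition that lies in no $C_l$.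

For finite $e\subseteq\omega$ let $\pi_e$ flip the digits in $e$. It induces an automorphism of $\mathbb B$, so it maps a generic filter $G$ to a generic filter $\pi_eG\in V[G]$. Fix $A\in\mathbb B$. The set $\bigcup_e\pi_e[A]$ has positive measure and is invariant under finite changes, so it has measure one by the zero--one law. Hence every $B\in\mathbb B$ has an extension $B'=B\cap\pi_e[A]$ with $\pi_e[B']\subseteq A$, and by density $A\in\pi_eG$ for some $e$. So $\mathbb B$ is homogeneous, and the countably many filters $\pi_eG$ make $\hat{\mathbb B}$ $\sigma$-centered.
\end{example}

The example also shows why the problem asks for homogeneity. Add to $\mathbb B$ one new condition $*$ that is incompatible with all others. The result is Borel and ccc, and $*$ forces that the extension is $V$, where $\mathbb B$ is not $\sigma$-centered. This forcing is not homogeneous: a filter $H\in V$ containing an element of $\mathbb B$ misses its own complement, which is dense because every element of $\mathbb B$ has two incompatible extensions.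

In Example~\ref{ex:random} homogeneity is witnessed by countably many symmetries, and whenever this happens the generic filter has countably many images that cover $\hat{\mathbb P}$. One might guess that a forcing that is both ccc and definable behaves in this way, so that the answer is negative. A counterexample has to be homogeneous through uncountably many symmetries, and it must admit no countable cover by centered sets of any other origin.

\subsection*{Results}
The answer to the problem is yes.

\begin{theorem}[ZFC]\label{thm:main}
There is a Borel (in particular Souslin) forcing $\mathbb P$ which is $\sigma$-$s$-linked for every $s\ge2$ (in particular ccc), is homogeneous, and satisfies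
\[
\Vdash_{\mathbb P}\ \text{``\,$\hat{\mathbb P}$ is not $\sigma$-centered''.}
\]
\end{theorem}

The second theorem locates the boundary: finitely many generic filters do not help, infinitely many do. Products carry the coordinatewise order.

\begin{theorem}[ZFC]\label{thm:products}
Let $\mathbb P$ be the forcing of Definition~\ref{def:P}.
\begin{itemize}
\item[(1)] In $V^{\mathbb P}$, the forcing $\hat{\mathbb P}$ is $\sigma$-$s$-linked for every $s$ but not $\sigma$-centered.
\item[(2)] For every finite $N\ge1$ and every $\sigma$-centered $\mathbb Q$, $\Vdash_{\mathbb P^N\times\mathbb Q}$ ``\,$\hat{\mathbb P}$ is not $\sigma$-centered''. Each $\mathbb P^N$ is again Borel, ccc and homogeneous, and forces that $\widehat{\mathbb P^N}$ is not $\sigma$-centered.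
\item[(3)] The finite support product of $\omega$ copies of $\mathbb P$ forces that $\hat{\mathbb P}$ is $\sigma$-centered.
\end{itemize}
\end{theorem}

Section~\ref{sec:forcing} defines $\mathbb P$, and Sections~\ref{sec:linked} and~\ref{sec:hom} prove linkedness and homogeneity. Section~\ref{sec:ground} shows by a short diagonal argument that $\mathbb P$ is not $\sigma$-centered in $V$. Section~\ref{sec:reduction} reduces the corresponding statement about extensions to a combinatorial property of $\mathbb P$ in $V$, Proposition~\ref{prop:key}, which is the heart of the paper and is proved in Section~\ref{sec:key}. Section~\ref{sec:end} assembles the theorems.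

\section{The forcing}\label{sec:forcing}

Let $X=2^\omega$, and for $t\in2^{<\omega}$ let $[t]=\{x\in X:t\subset x\}$. The starting point is the set of finite partial functions $\sigma\colon X\to\{0,1\}$, ordered by inclusion. It has uncountably many symmetries, namely the flips of values on finite sets $e\subseteq X$. But it is $\sigma$-centered: if $x\mapsto x{\upharpoonright}m$ is one-to-one on $\operatorname{dom}\sigma$, call $\{(x{\upharpoonright}m,\sigma(x)):x\in\operatorname{dom}\sigma\}$ the \emph{$m$-trace} of $\sigma$. There are countably many traces, and the union of functions with the same trace is a function. We therefore add side conditions, called promises, that bound the number of points receiving the value $1$ in certain finite sets. The bounds grow, which keeps the forcing linked, but each bound is finite, which destroys centeredness.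

Fix a one-to-one enumeration $(t_n)_{n<\omega}$ of $2^{<\omega}$, and define recursively
\[
h_0=1,\qquad h_{n+1}=(n+1)(h_n+2),
\]
\[
S_n=\sum_{i<n}w_i,\qquad d_n=nS_n,\qquad w_n=d_n+(2d_n+1)(h_n+1).
\]
The sequence $h$ is strictly increasing, so $h_n\ge1$, $h_n\to\infty$, and
\begin{equation}\label{eq:growth}
h_{n'}\ge h_{n+1}\ge n(h_n+2)\qquad\text{whenever } n'>n.
\end{equation}
Also $w_n\ge h_n+1$. The exact form of $w_n$ is needed only in Section~\ref{sec:key}.

\begin{definition}\label{def:P}
A \emph{promise} is a sequence $F=(F_n)_{n<\omega}$ of pairwise disjoint finite sets with $F_n\subseteq[t_n]$ and $|F_n|\le w_n$; empty sets are allowed. We call $F_n$ the \emph{level $n$} of $F$, and $\mathbb F$ is the set of promises. A condition in $\mathbb P$ is a pair $p=(\sigma_p,\Phi_p)$, where $\sigma_p$ is a finite partial function from $X$ to $\{0,1\}$ and $\Phi_p$ is a finite subset of $\mathbb F$. Put $a_p=\sigma_p^{-1}(1)$. Let $p\le q$ if $\sigma_p\subseteq\sigma_q$, $\Phi_p\subseteq\Phi_q$, and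
\begin{equation}\label{eq:order}
|a_q\cap F_n|\le\max\{h_n,|a_p\cap F_n|\}\qquad\text{for all }F\in\Phi_p\text{ and }n<\omega.
\end{equation}
\end{definition}

Thus a promise forbids bringing the number of $1$'s in $F_n$ above $h_n$, and it forgives what was done before: at a level where $a_p$ already exceeds the bound, it only forbids further $1$'s. Because of this maximum, every condition can adopt every promise.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] The relation $\le$ is reflexive and transitive, and $\mathbf 1=(\emptyset,\emptyset)$ is weaker than every condition.
\item[(b)] If $\sigma_p\subseteq\sigma_q$, $\Phi_p\subseteq\Phi_q$ and $a_p=a_q$, then $p\le q$. So one may extend a condition by adding finitely many points with value $0$ and finitely many promises.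
\item[(c)] Conditions $p_1,\dots,p_s$ have an upper bound if and only if $\sigma=\bigcup_i\sigma_{p_i}$ is a function and $r=(\sigma,\bigcup_i\Phi_{p_i})$ is an upper bound.
\end{itemize}
\end{lemma}

\begin{proof}
If $a_p=a_q$, then \eqref{eq:order} holds; this gives (b) and reflexivity. If $p\le q\le r$ and $F\in\Phi_p\subseteq\Phi_q$, then $|a_r\cap F_n|\le\max\{h_n,|a_q\cap F_n|\}\le\max\{h_n,|a_p\cap F_n|\}$. For $p=\mathbf 1$ condition \eqref{eq:order} is empty. For (c), let $u$ be an upper bound. Then $\sigma\subseteq\sigma_u$, so $\sigma$ is a function and $a_r\subseteq a_u$. For $F\in\Phi_{p_i}$ we get $|a_r\cap F_n|\le|a_u\cap F_n|\le\max\{h_n,|a_{p_i}\cap F_n|\}$, so $r\ge p_i$.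
\end{proof}

\begin{remark}\label{rem:generic}
Let $G$ be generic and $a_G=\bigcup_{p\in G}a_p$. By Lemma~\ref{lem:basic}(b) and density, each ground-model promise $F$ lies in $\Phi_p$ for some $p\in G$. The finite set $a_G\cap F_n$ equals $a_r\cap F_n$ for some $r\in G$ above $p$, so $|a_G\cap F_n|\le\max\{h_n,|a_p|\}$. Hence $|a_G\cap F_n|\le h_n$ for all but finitely many $n$. This property survives a change of $a_G$ on a finite set, which meets only finitely many of the disjoint sets $F_n$. That is why the flips can still be expected to act.
\end{remark}

To see that $\mathbb P$ is Borel, recall that a \emph{standard Borel space} is a set with a $\sigma$-algebra isomorphic to the Borel $\sigma$-algebra of a Polish space. Borel subsets, countable products and countable disjoint unions of standard Borel spaces are standard Borel, and any two uncountable standard Borel spaces are Borel isomorphic.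

\begin{proposition}\label{prop:borel}
The forcing $\mathbb P$ is isomorphic to a Borel forcing on $\mathbb R$.
\end{proposition}

\begin{proof}
Let $Z$ be an uncountable standard Borel space. Transport the lexicographic order of $2^\omega$ to $Z$ by a Borel isomorphism, and code a finite subset of $Z$ by its increasing enumeration. The increasing tuples form a Borel subset of the disjoint union of the spaces $Z^i$, so $[Z]^{<\omega}$ is a standard Borel space. For tuples of given lengths there are finitely many possible patterns of equalities and inequalities between the coordinates, and each pattern defines a Borel set. On such a set, membership, inclusion and the cardinality of an intersection are determined by the pattern, and union and intersection are given by selecting coordinates. So these relations and operations are Borel.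

Apply this to $Z=X$. The set $\mathbb F$ is defined inside $\prod_n[X]^{<\omega}$ by countably many Borel requirements, so it is standard Borel. It is uncountable, since it contains the sequences $(\{x\},\emptyset,\emptyset,\dots)$ for $x\in[t_0]$. Apply the first paragraph to $Z=\mathbb F$, and code $p$ by the triple $(b_p,a_p,\Phi_p)$ with $b_p=\operatorname{dom}\sigma_p$. Then $\mathbb P$ is the uncountable Borel set of triples $(b,a,\Phi)\in[X]^{<\omega}\times[X]^{<\omega}\times[\mathbb F]^{<\omega}$ with $a\subseteq b$.

The relation $\sigma_p\subseteq\sigma_q$ means that $b_p\subseteq b_q$ and $a_q\cap b_p=a_p$, and \eqref{eq:order} checks finitely many $F$ and countably many $n$. So the order is Borel. The set $U$ of pairs $(p,q)$ for which $\sigma_p\cup\sigma_q$ is a function is defined by $a_p\cap b_q=a_q\cap b_p$, and the map $(p,q)\mapsto p\vee q=(b_p\cup b_q,a_p\cup a_q,\Phi_p\cup\Phi_q)$ is Borel. By Lemma~\ref{lem:basic}(c), $p$ and $q$ are compatible if and only if $(p,q)\in U$ and $p\vee q$ is above both. So incompatibility is Borel. Now transfer $\mathbb P$ to $\mathbb R$ by a Borel isomorphism.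
\end{proof}

\section{Linkedness}\label{sec:linked}

Conditions with the same trace have compatible functions, but the $1$'s of one condition may break a promise of another. If $s$ conditions have $k$ points each, there are at most $sk$ points in total, so only the finitely many levels $i$ with $h_i<sk$ are in danger. We protect those levels by taking the trace so fine that it separates their points from the domain of the condition.

\begin{proposition}\label{prop:linked}
$\mathbb P$ is $\sigma$-$s$-linked for every $s\ge2$. In particular $\mathbb P$ is ccc.
\end{proposition}

\begin{proof}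
Fix $s$. For $p\in\mathbb P$ let $k=|\operatorname{dom}\sigma_p|$ and $B_p=\bigcup\{F_i:F\in\Phi_p,\ h_i<sk\}$, which is finite because $h_i\to\infty$. Let $m$ be least such that $x\mapsto x{\upharpoonright}m$ is one-to-one on $\operatorname{dom}\sigma_p\cup B_p$, and let $T$ be the $m$-trace of $\sigma_p$. There are countably many triples $(k,m,T)$, so it suffices to find an upper bound for conditions $p_1,\dots,p_s$ with the same triple.

The trace $T$ is a function on a subset of $2^m$, and $\sigma_{p_j}(x)=T(x{\upharpoonright}m)$ for all $j$ and $x\in\operatorname{dom}\sigma_{p_j}$. So $\sigma=\bigcup_j\sigma_{p_j}$ is a function. Let $r=(\sigma,\bigcup_j\Phi_{p_j})$, and fix $j$, $F\in\Phi_{p_j}$ and $i<\omega$. If $h_i\ge sk$, then $|a_r\cap F_i|\le|\operatorname{dom}\sigma|\le sk\le h_i$. If $h_i<sk$, then $F_i\subseteq B_{p_j}$. Let $x\in\operatorname{dom}\sigma\cap F_i$. Then $x{\upharpoonright}m\in\operatorname{dom}T$, so $x{\upharpoonright}m=x'{\upharpoonright}m$ for some $x'\in\operatorname{dom}\sigma_{p_j}$. Both points lie in $\operatorname{dom}\sigma_{p_j}\cup B_{p_j}$, so $x=x'$. Hence $a_r\cap F_i=a_{p_j}\cap F_i$. In both cases \eqref{eq:order} holds, and $r\ge p_j$.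
\end{proof}

\section{Homogeneity}\label{sec:hom}

Flipping a value does not preserve the order on all of $\mathbb P$. Let $F_n$ have $h_n+1$ points, one of them $x$, and let the other levels of $F$ be empty. Let $p=(\{(x,0)\},\{F\})$, and let $q\ge p$ give the value $1$ to the other $h_n$ points of $F_n$. After the flip at $x$, the image of $q$ has $h_n+1$ ones in $F_n$ and the image of $p$ has one, so \eqref{eq:order} fails. The failure needs undecided points in a level that meets the flipped set. We therefore restrict the flip to the conditions that decide all such points. An automorphism of a dense subset is enough.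

\begin{lemma}\label{lem:transfer}
Let $\mathbb Q$ be a forcing notion. Call $(D,\varphi)\in V$ a \emph{symmetry} if $D\subseteq\mathbb Q$ is dense and $\varphi\colon D\to D$ is order preserving with $\varphi\circ\varphi=\mathrm{id}$.
\begin{itemize}
\item[(a)] If $(D,\varphi)$ is a symmetry and $G$ is generic over $V$, then the set $G^\varphi=\{p:p\le\varphi(q)\text{ for some }q\in G\cap D\}\in V[G]$ is a filter generic over $V$.
\item[(b)] Suppose that for every $p\in\mathbb Q$ the set $E_p$ of all $q$ such that $q\in D$ and $\varphi(q)\ge p$ for some symmetry $(D,\varphi)$ is dense. Then $\mathbb Q$ is homogeneous.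
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set $G^\varphi$ is closed under weaker conditions. Let $p\le\varphi(q)$ and $p'\le\varphi(q')$ with $q,q'\in G\cap D$, and take $r_0\in G$ above $q$ and $q'$. The elements of $D$ that are above $r_0$ or incompatible with $r_0$ form a dense set, so $G$ contains such an element $r$. It is compatible with $r_0$, hence $r\ge r_0$. Then $\varphi(r)\in G^\varphi$ is above $p$ and $p'$.

Let $E\in V$ be dense open. Then $E\cap D$ is dense. So is $\varphi[E\cap D]$: given $p$, take $d\in D$ with $d\ge p$ and then $d'\in E\cap D$ with $d'\ge\varphi(d)$, and note that $\varphi(d')\ge\varphi(\varphi(d))=d\ge p$. Hence $\varphi(d')\in G\cap D$ for some $d'\in E\cap D$, and $d'=\varphi(\varphi(d'))\in G^\varphi\cap E$.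

(b) If $G$ is generic and $q\in G\cap E_p$, witnessed by $(D,\varphi)$, then $p\in G^\varphi$.
\end{proof}

For a finite set $e\subseteq X$ let $D_e$ be the set of $p\in\mathbb P$ such that $e\subseteq\operatorname{dom}\sigma_p$ and
\[
F_n\cap e\ne\emptyset\ \Longrightarrow\ F_n\subseteq\operatorname{dom}\sigma_p\qquad\text{for all }F\in\Phi_p,\ n<\omega.
\]
For $p\in D_e$ let $\varphi_e(p)$ be obtained from $p$ by replacing $\sigma_p(x)$ with $1-\sigma_p(x)$ for $x\in e$.

\begin{lemma}\label{lem:flip}
\begin{itemize}
\item[(a)] Every condition has an extension in $D_e$ obtained by adding finitely many points with value $0$, and $(D_e,\varphi_e)$ is a symmetry of $\mathbb P$.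
\item[(b)] For every $p\in\mathbb P$ the set of all $q$ such that $q\in D_e$ and $\varphi_e(q)\ge p$ for some finite $e$ is dense.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The levels of a promise $F$ are pairwise disjoint, so at most $|e|$ of them meet $e$; this is where disjointness is used. Given $p$, the union of $e$ and of all levels $F_n$ with $F\in\Phi_p$ and $F_n\cap e\ne\emptyset$ is therefore finite. Giving the value $0$ to its points outside $\operatorname{dom}\sigma_p$ yields an extension of $p$ in $D_e$ by Lemma~\ref{lem:basic}(b).

Membership in $D_e$ depends only on $\operatorname{dom}\sigma_p$ and $\Phi_p$, so $\varphi_e$ maps $D_e$ to itself, and $\varphi_e\circ\varphi_e=\mathrm{id}$. Let $p\le q$ in $D_e$, and write $p'=\varphi_e(p)$, $q'=\varphi_e(q)$. The same values are flipped in $p$ and $q$, so $\sigma_{p'}\subseteq\sigma_{q'}$. Let $F\in\Phi_p$ and $n<\omega$. If $F_n\cap e=\emptyset$, then $a_{p'}\cap F_n=a_p\cap F_n$ and $a_{q'}\cap F_n=a_q\cap F_n$, so \eqref{eq:order} is inherited. If $F_n\cap e\ne\emptyset$, then $F_n\subseteq\operatorname{dom}\sigma_{p'}$, so $a_{q'}\cap F_n=a_{p'}\cap F_n$. Thus $p'\le q'$.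

(b) Let $q_0$ be given. By Lemma~\ref{lem:basic}(b) there is $q_1\ge q_0$ with $\operatorname{dom}\sigma_{q_1}\supseteq\operatorname{dom}\sigma_p$ and $\Phi_{q_1}\supseteq\Phi_p$. Let $e=a_{q_1}\mathbin{\triangle}a_p\subseteq\operatorname{dom}\sigma_{q_1}$, and extend $q_1$ by zeros to $q\in D_e$. Then $a_q=a_{q_1}$, so $a_{\varphi_e(q)}=a_{q_1}\mathbin{\triangle}e=a_p$. Since the domain of $\sigma_{\varphi_e(q)}$ contains that of $\sigma_p$ and both functions take the value $1$ exactly on $a_p$, we have $\sigma_p\subseteq\sigma_{\varphi_e(q)}$. By Lemma~\ref{lem:basic}(b), $\varphi_e(q)\ge p$.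
\end{proof}

\begin{proposition}\label{prop:hom}
$\mathbb P^N$ is homogeneous for every finite $N\ge1$. In particular $\mathbb P$ is homogeneous.
\end{proposition}

\begin{proof}
For finite sets $e_0,\dots,e_{N-1}$ the pair $(D_{e_0}\times\dots\times D_{e_{N-1}},\ \varphi_{e_0}\times\dots\times\varphi_{e_{N-1}})$ is a symmetry of $\mathbb P^N$ by Lemma~\ref{lem:flip}(a). Given $(p^\nu)_{\nu<N}$, the product of the dense sets that Lemma~\ref{lem:flip}(b) assigns to $p^0,\dots,p^{N-1}$ is dense, and it is contained in the set $E_{(p^\nu)}$ of Lemma~\ref{lem:transfer}(b).
\end{proof}

\section{$\mathbb P$ is not $\sigma$-centered in the ground model}\label{sec:ground}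

A promise $F^*$ and $h_n+1$ conditions that put $1$'s on distinct points of $F^*_n$ cannot be amalgamated. To use this we need the promise and the $1$'s in the same centered piece. So we work with a single family of test conditions, each of which carries both a $1$ and a promise. A \emph{pair} is an element $\xi=(x,F)$ of $X\times\mathbb F$, and its test condition is
\[
v(\xi)=(\{(x,1)\},\{F\})\in\mathbb P.
\]
An \emph{obstruction at level $n$} consists of a pair $\xi^*=(x^*,F^*)$ and pairs $\xi_j=(x_j,F^j)$, $j\in J$, such that $|J|=h_n+1$ and the $x_j$ are distinct points of $F^*_n$.

\begin{lemma}\label{lem:obstruction}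
If $\xi^*$, $(\xi_j)_{j\in J}$ is an obstruction, then the conditions $v(\xi^*)$, $v(\xi_j)$ $(j\in J)$ have no upper bound in $\mathbb P$.
\end{lemma}

\begin{proof}
Let $n$ be the level and $u$ an upper bound. From $u\ge v(\xi^*)$ we get $|a_u\cap F^*_n|\le\max\{h_n,1\}=h_n$. From $u\ge v(\xi_j)$ we get $x_j\in a_u\cap F^*_n$ for $h_n+1$ distinct points $x_j$.
\end{proof}

The next proof is the model for everything that follows. We do not know in advance into which piece $v(x^*,F^*)$ will fall, since this depends on $F^*$. But $F^*$ has infinitely many levels, so it can reserve one level for each piece.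

\begin{proposition}\label{prop:ground}
$\mathbb P$ is not $\sigma$-centered.
\end{proposition}

\begin{proof}
Suppose that $\mathbb P=\bigcup_{l<\omega}C_l$. Let $A_l$ be the set of $x\in X$ such that $v(x,F)\in C_l$ for some $F$, and let $L=\{l:A_l\text{ is infinite}\}$. For $l\in L$ the set $A_l$ has an accumulation point $y$ in the compact space $X$, and $A_l\cap[y{\upharpoonright}i]$ is infinite for every $i$. So $A_l\cap[t_n]$ is infinite for infinitely many $n$. Going through $L$, choose distinct levels $n(l)$ and pairwise disjoint sets $F^*_{n(l)}\subseteq A_l\cap[t_{n(l)}]$ of size $h_{n(l)}+1\le w_{n(l)}$. Let $F^*_n=\emptyset$ for the other $n$. Then $F^*\in\mathbb F$.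

Pick $x^*$ outside the countable set $\bigcup_{l\notin L}A_l$, and let $l$ be such that $v(x^*,F^*)\in C_l$. Then $x^*\in A_l$, so $l\in L$. For each $x\in F^*_{n(l)}$ there is $F^x$ with $v(x,F^x)\in C_l$. The pairs $(x^*,F^*)$ and $(x,F^x)$, $x\in F^*_{n(l)}$, form an obstruction, so $C_l$ is not centered by Lemma~\ref{lem:obstruction}.
\end{proof}

Proposition~\ref{prop:ground} is a theorem of ZFC, so it holds in every extension for the forcing obtained by reading Definition~\ref{def:P} there. It says nothing about $\hat{\mathbb P}$: if the sets $C_l$ are new, the promise $F^*$ built from them is new as well and is not available in $\hat{\mathbb P}$. Example~\ref{ex:random} shows that the difference is real.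

\section{Reduction to an amalgamation property}\label{sec:reduction}

Suppose that the pieces are given by names $\dot C_l$. To build $F^*$ in $V$, we choose for each pair $\xi$ a condition $p_\xi$ and a number $l$ such that $p_\xi\Vdash v(\xi)\in\dot C_l$. An obstruction with constant $l$ now gives a contradiction only if the conditions $p_\xi$ attached to its pairs have an upper bound. This can fail. If $p_\xi=v(\xi)$, which forces $v(\xi)$ into the centered set $\dot G$, then by Lemma~\ref{lem:obstruction} no obstruction has this property. We have one freedom, though: we may start from a condition that gives $x$ the value $0$, so that $p_\xi$ disagrees with $v(\xi)$ at $x$. The following proposition says that this is enough.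

\begin{proposition}\label{prop:key}
Let $N\ge1$, let $Y\subseteq X$ have finite complement, and let $\Gamma$ be a countable set. Suppose that to each pair $\xi=(x,F)\in Y\times\mathbb F$ are assigned a color $\gamma(\xi)\in\Gamma$ and conditions $p^\nu_\xi\in\mathbb P$ $(\nu<N)$ whose functions are defined at $x$ with value $0$. Then there is an obstruction $\xi^*$, $(\xi_j)_{j\in J}$ in $Y\times\mathbb F$ such that all its pairs have the same color and, for each $\nu<N$, the conditions $p^\nu_{\xi^*}$, $p^\nu_{\xi_j}$ $(j\in J)$ have an upper bound.
\end{proposition}

\begin{corollary}\label{cor:notcentered}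
For every finite $N\ge1$ and every $\sigma$-centered $\mathbb Q$, $\Vdash_{\mathbb P^N\times\mathbb Q}$ ``\,$\hat{\mathbb P}$ is not $\sigma$-centered''.
\end{corollary}

\begin{proof}[Proof from Proposition~\ref{prop:key}]
Let $\mathbb Q=\bigcup_{g<\omega}Q_g$ with each $Q_g$ centered. If the statement fails, there are names $\dot C_l$ and a condition $((q^\nu)_{\nu<N},\beta_0)$ forcing that $\hat{\mathbb P}=\bigcup_{l<\omega}\dot C_l$ and that every $\dot C_l$ is centered. Let $Y=X\setminus\bigcup_\nu\operatorname{dom}\sigma_{q^\nu}$. For $x\in Y$ the condition $q^\nu_x=(\sigma_{q^\nu}\cup\{(x,0)\},\Phi_{q^\nu})$ extends $q^\nu$ by Lemma~\ref{lem:basic}(b). For $\xi=(x,F)\in Y\times\mathbb F$ choose $l(\xi)<\omega$ and an extension $((p^\nu_\xi)_{\nu<N},\beta_\xi)$ of $((q^\nu_x)_{\nu<N},\beta_0)$ forcing $v(\xi)\in\dot C_{l(\xi)}$, and choose $g(\xi)$ with $\beta_\xi\in Q_{g(\xi)}$. Each $p^\nu_\xi$ has value $0$ at $x$.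

Apply Proposition~\ref{prop:key} with $\gamma(\xi)=(l(\xi),g(\xi))$. We get an obstruction $\xi^*$, $(\xi_j)_{j\in J}$ of one color $(l,g)$ and upper bounds $u^\nu$ of $p^\nu_{\xi^*}$, $p^\nu_{\xi_j}$ $(j\in J)$. The finitely many conditions $\beta_{\xi^*}$, $\beta_{\xi_j}$ lie in the centered set $Q_g$, so they have an upper bound $\beta$. Then $((u^\nu)_{\nu<N},\beta)$ forces that $v(\xi^*)$ and all $v(\xi_j)$ belong to the centered set $\dot C_l$. By \eqref{eq:abs} they have an upper bound in $\mathbb P$ in $V$, contrary to Lemma~\ref{lem:obstruction}.
\end{proof}

\section{Proof of the amalgamation property}\label{sec:key}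

\subsection*{The smallest cases}
Let $N=1$. If each $p_\xi$ has domain $\{x\}$, then no $p_\xi$ has a $1$, any finitely many of them have an upper bound by Lemma~\ref{lem:basic}(b), and the proof of Proposition~\ref{prop:ground}, with colors in place of pieces and $Y$ in place of $X$, proves Proposition~\ref{prop:key}.

The next case shows all the new phenomena. Let each $p_\xi$ have domain $\{x,z_\xi\}$, value $1$ at $z_\xi$, and a single promise. Consider the $h_n+2$ conditions attached to an obstruction at level $n$, and suppose that their points $x$ lie in $[\tau_0]$ and their points $z_\xi$ in $[\tau_1]$, where $[\tau_0]\cap[\tau_1]=\emptyset$ and $\tau_0\subseteq t_n$. The union $u$ of these conditions has a function as first coordinate, and $a_u$ is the set of the $z_\xi$. If all $z_\xi$ are equal, $u$ is an upper bound by Lemma~\ref{lem:basic}(b). Suppose they are distinct, and let $H$ be the promise of one of the conditions.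
\begin{itemize}
\item \emph{Levels above $n$} are safe by counting, since $|a_u|=h_n+2\le h_{n+1}$.
\item \emph{Level $n$} is safe by position, since $H_n\subseteq[t_n]\subseteq[\tau_0]$ contains no $z_\xi$.
\item \emph{Levels below $n$} can be violated, since $H_i$ may contain more than $h_i$ of the $z_\xi$. But these levels contain at most $S_n$ points altogether, while $F^*_n$ has room for $w_n$ candidates, many more than $S_n$. So we can discard the candidates that hit a low level of another condition.
\end{itemize}
At level $n$ itself neither counting nor discarding works, because $h_n+2>h_n$ and $H_n$ may have as many points as there are candidates. This is the reason for the requirement $F_n\subseteq[t_n]$ and for the value $0$ at $x$.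

\subsection*{Two lemmas}
The first lemma is the three-case analysis above for arbitrary domains. For a condition $p$ and $n<\omega$ let
\[
W_n(p)=\bigcup\{F_i:F\in\Phi_p,\ i<n\}.
\]
Since $|F_i|\le w_i$, we have $|W_n(p)|\le|\Phi_p|\,S_n$.

\begin{lemma}\label{lem:amalg}
Let $1\le k\le n$, let $\tau_0,\dots,\tau_{k-1}\in2^m$ be distinct with $\tau_0\subseteq t_n$, and let $\varepsilon_0,\dots,\varepsilon_{k-1}\in\{0,1\}$ with $\varepsilon_0=0$. Let $(p_j)_{j\in I}$ be conditions with $1\le|I|\le h_n+2$ such that
\begin{itemize}
\item[(A1)] $\operatorname{dom}\sigma_{p_j}=\{z^j_i:i<k\}$ with $z^j_i\in[\tau_i]$ and $\sigma_{p_j}(z^j_i)=\varepsilon_i$ for all $j\in I$, $i<k$;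
\item[(A2)] $(\operatorname{dom}\sigma_{p_{j'}}\setminus\operatorname{dom}\sigma_{p_j})\cap W_n(p_j)=\emptyset$ for all $j\ne j'$ in $I$.
\end{itemize}
Then $u=(\bigcup_j\sigma_{p_j},\bigcup_j\Phi_{p_j})$ is a condition and $u\ge p_j$ for all $j\in I$.
\end{lemma}

\begin{proof}
The sets $[\tau_i]$ are pairwise disjoint, and by (A1) every domain point in $[\tau_i]$ gets the value $\varepsilon_i$. So $\sigma_u$ is a function, and $a_u\cap[\tau_0]=\emptyset$ because $\varepsilon_0=0$. Let $j\in I$, $F\in\Phi_{p_j}$ and $n'<\omega$. If $n'>n$, then $|a_u\cap F_{n'}|\le k(h_n+2)\le n(h_n+2)\le h_{n'}$ by \eqref{eq:growth}. If $n'=n$, then $F_n\subseteq[t_n]\subseteq[\tau_0]$, so $a_u\cap F_n=\emptyset$. If $n'<n$, then $F_{n'}\subseteq W_n(p_j)$, so by (A2) no point of $\operatorname{dom}\sigma_u\setminus\operatorname{dom}\sigma_{p_j}$ lies in $F_{n'}$, and $a_u\cap F_{n'}=a_{p_j}\cap F_{n'}$.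
\end{proof}

The second lemma does the discarding. A set of vertices of a directed graph is \emph{independent} if no arc, in either direction, joins two of its vertices.

\begin{lemma}\label{lem:graph}
A finite loopless directed graph with at least $(2d+1)M$ vertices and all out-degrees at most $d$ contains an independent set of size $M$.
\end{lemma}

\begin{proof}
An induced subgraph on $K\ge1$ vertices has at most $dK$ arcs, each with two ends, so one of its vertices is incident with at most $2d$ arcs. Repeatedly choose such a vertex of the remaining graph and delete it together with its at most $2d$ neighbors. Each step deletes at most $2d+1$ vertices, so $M$ steps are possible. A vertex chosen later was not deleted earlier, so it is not a neighbor of an earlier choice.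
\end{proof}

\subsection*{The proof}
As in Proposition~\ref{prop:ground}, $F^*$ must be built before we know anything about the conditions attached to $(x^*,F^*)$, so it has to reserve a level for each possibility. A possibility now includes the shape required by (A1) and also the points that these conditions will share with their partners, like the common $z_\xi$ above. There are uncountably many candidates for the shared points and only countably many levels. A countable set $A\subseteq X$ with a closure property resolves this: the shared points will be those that lie in $A$.

\begin{proof}[Proof of Proposition~\ref{prop:key}]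
Below, all pairs belong to $Y\times\mathbb F$, and we identify $k$ with $\{0,\dots,k-1\}$.

\medskip\noindent\emph{Step 0: a common domain.}
Fix $\xi=(x,F)$. Let $b_\xi$ be the union over $\nu<N$ of the domains of the functions of $p^\nu_\xi$, and $\Phi_\xi$ the union of their sets of promises. Extend each $p^\nu_\xi$ by zeros to the domain $b_\xi$ and add the promises in $\Phi_\xi$. By Lemma~\ref{lem:basic}(b) the new conditions are stronger, and their value at $x$ is still $0$. An upper bound of new conditions is an upper bound of the old ones. So we may assume that $p^\nu_\xi=(\sigma^\nu_\xi,\Phi_\xi)$ with $\operatorname{dom}\sigma^\nu_\xi=b_\xi$ for all $\nu$. Then $W_n(\xi):=W_n(p^\nu_\xi)$ does not depend on $\nu$, and neither does hypothesis (A2).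

\medskip\noindent\emph{Step 1: types.}
Enumerate $b_\xi$ without repetition as $z_0(\xi),\dots,z_{k-1}(\xi)$, where $z_0(\xi)=x$ and the other points are in lexicographic order. Let $m$ be least such that the nodes $\tau_i=z_i(\xi){\upharpoonright}m$ are distinct, and let $\varepsilon^\nu_i=\sigma^\nu_\xi(z_i(\xi))$ and $c=|\Phi_\xi|$. The \emph{type} of $\xi$ is
\[
\theta=\bigl(\gamma(\xi),\,k,\,c,\,m,\,(\tau_i)_{i<k},\,(\varepsilon^\nu_i)_{i<k,\,\nu<N}\bigr).
\]
There are countably many types. Always $k\ge1$ and $\varepsilon^\nu_0=0$, and the sets $[\tau_i]$ are pairwise disjoint. Pairs of the same type have the same color, and for each $\nu$ their conditions $p^\nu_\xi$ satisfy (A1).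

\medskip\noindent\emph{Step 2: patterns and families.}
To arrange (A2) we must control how often a point occurs in the domains, so we work with families in which each coordinate $z_i$ is either constant or one-to-one. A \emph{pattern} is a triple $\rho=(\theta,R,r)$, where $\theta$ is a type, $R\subseteq\{1,\dots,k-1\}$ for the number $k$ given by $\theta$, and $r\colon R\to X$. The indices in $k\setminus R$ are called \emph{free}; the index $0$ is always free. A \emph{$\rho$-family} is a set $\mathcal M$ of pairs of type $\theta$ such that $z_i(\xi)=r(i)$ for all $\xi\in\mathcal M$ and $i\in R$, and $z_i(\xi)\ne z_i(\xi')$ for all distinct $\xi,\xi'\in\mathcal M$ and all free $i$. In particular, distinct members have distinct first coordinates. Subsets of $\rho$-families and unions of chains of $\rho$-families are $\rho$-families.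

Call $\rho$ \emph{rich} if there is an infinite $\rho$-family, and in this case let $\mathcal M_\rho$ be a countably infinite one. If $\rho$ is not rich, let $\mathcal M_\rho$ be a maximal $\rho$-family, which is finite and possibly empty. It exists: starting from $\emptyset$ and adding one pair at a time, we must stop, since otherwise the union would be an infinite $\rho$-family.

\medskip\noindent\emph{Step 3: the countable set $A$.}
Let $\operatorname{supp}(\xi)=b_\xi\cup\bigcup\{H_n:H\in\Phi_\xi,\ n<\omega\}$, a countable set containing $W_n(\xi)$ for every $n$. Let $A_0=X\setminus Y$, and let $A_{i+1}$ be the union of $A_i$ and all sets $\operatorname{supp}(\xi)$ with $\xi\in\mathcal M_{(\theta,R,r)}$ and $\operatorname{ran}r\subseteq A_i$. If $A_i$ is countable, there are countably many patterns with $\operatorname{ran}r\subseteq A_i$, each $\mathcal M_\rho$ is countable, and so $A_{i+1}$ is countable. Hence $A=\bigcup_iA_i$ is countable and $X\setminus Y\subseteq A$. A finite subset of $A$ is contained in some $A_i$, so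
\begin{equation}\label{eq:closed}
\operatorname{ran}r\subseteq A\ \text{ and }\ \xi\in\mathcal M_{(\theta,R,r)}\quad\Longrightarrow\quad\operatorname{supp}(\xi)\subseteq A.
\end{equation}

\medskip\noindent\emph{Step 4: the promise $F^*$.}
Let $\mathcal R$ be the countable set of rich patterns $(\theta,R,r)$ with $\operatorname{ran}r\subseteq A$. We choose pairwise distinct levels $n(\rho)$, $\rho\in\mathcal R$, such that, with $k,c,m,\tau_0$ given by the type of $\rho$,
\begin{itemize}
\item[(L1)] $\tau_0\subseteq t_{n(\rho)}$;
\item[(L2)] infinitely many $(x,F)\in\mathcal M_\rho$ have $x\in[t_{n(\rho)}]$;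
\item[(L3)] $n(\rho)\ge\max\{k,c\}$.
\end{itemize}
The first coordinates of the members of $\mathcal M_\rho$ are infinitely many distinct points of the compact set $[\tau_0]$, so they have an accumulation point $y\in[\tau_0]$. Every node $y{\upharpoonright}i$ with $i\ge m$ extends $\tau_0$ and has infinitely many of these points above it. So infinitely many levels satisfy (L1) and (L2). Along an enumeration of $\mathcal R$, only finitely many levels are excluded at each step by (L3) and by distinctness.

Going through the enumeration again, choose $\mathcal G_\rho\subseteq\mathcal M_\rho$ with exactly $w_{n(\rho)}$ members, all with first coordinate in $[t_{n(\rho)}]$, such that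
\[
F^*_{n(\rho)}=\{x:(x,F)\in\mathcal G_\rho\text{ for some }F\}
\]
is disjoint from the finitely many finite sets chosen earlier; (L2) makes this possible. Let $F^*_n=\emptyset$ for all other $n$. Then $F^*\in\mathbb F$.

\medskip\noindent\emph{Step 5: the pair $\xi^*$ has a rich pattern.}
Pick $x^*\in X\setminus A$. Then $x^*\in Y$, and we let $\xi^*=(x^*,F^*)$. Let $\theta$ be its type, with entries $\gamma,k,c,m,\tau_i,\varepsilon^\nu_i$, and write $z^*_i=z_i(\xi^*)$. Put
\[
R=\{i:1\le i<k,\ z^*_i\in A\},\qquad r(i)=z^*_i\ \ (i\in R),\qquad\rho=(\theta,R,r).
\]
Then $\operatorname{ran}r\subseteq A$, and $z^*_i\notin A$ for every free $i$; for $i=0$ this holds because $z^*_0=x^*$.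

Suppose that $\rho$ is not rich, so that $\mathcal M_\rho$ is maximal. By \eqref{eq:closed}, all points $z_i(\xi)$ with $\xi\in\mathcal M_\rho$ lie in $A$, so they differ from $z^*_i$ for free $i$. The case $i=0$ shows that $\xi^*\notin\mathcal M_\rho$. As $\xi^*$ has type $\theta$ and $z^*_i=r(i)$ for $i\in R$, the set $\mathcal M_\rho\cup\{\xi^*\}$ is a strictly larger $\rho$-family, a contradiction. Hence $\rho\in\mathcal R$, and a level of $F^*$ was reserved for $\rho$.

\medskip\noindent\emph{Step 6: discarding candidates.}
Let $n=n(\rho)$ and $d=d_n$. Enumerate $\mathcal G_\rho$ without repetition as $\xi_j=(x_j,F^j)$, $j<w_n$, and write $z^j_i=z_i(\xi_j)$, $W_j=W_n(\xi_j)$, $W^*=W_n(\xi^*)$. The $x_j$ are distinct points of $F^*_n$. By (L3), $|W_j|$ and $|W^*|$ are at most $cS_n\le nS_n=d$. We use two facts.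
\begin{itemize}
\item[(i)] A point of $X$ equals $z^j_i$ for at most one $(j,i)$ with $j<w_n$ and $i$ free. Indeed, the point determines $i$ because the $[\tau_i]$ are disjoint, and for free $i$ the map $j\mapsto z^j_i$ is one-to-one.
\item[(ii)] $z^*_i\notin W_j$ for free $i$, since $W_j\subseteq\operatorname{supp}(\xi_j)\subseteq A$ by \eqref{eq:closed}.
\end{itemize}
Fact (ii) says that the free points of $\xi^*$ do not threaten the low levels of the candidates. The other two threats are removed by counting. By (i), at most $|W^*|\le d$ indices $j$ satisfy $z^j_i\in W^*$ for some free $i$. Delete them. The set $J_0$ of remaining indices has at least $w_n-d=(2d+1)(h_n+1)$ elements; this is how $w_n$ was chosen. On $J_0$ put an arc $j\to j'$, for $j\ne j'$, if $z^{j'}_i\in W_j$ for some free $i$. By (i), the out-degree of $j$ is at most $|W_j|\le d$. Lemma~\ref{lem:graph} gives an independent set $J\subseteq J_0$ with $|J|=h_n+1$. The pairs $\xi^*$, $(\xi_j)_{j\in J}$ form an obstruction at level $n$, and all have type $\theta$, hence color $\gamma$.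

\medskip\noindent\emph{Step 7: amalgamation.}
Fix $\nu<N$ and apply Lemma~\ref{lem:amalg} to the $h_n+2$ conditions $p^\nu_{\xi^*}$, $p^\nu_{\xi_j}$ $(j\in J)$, with $\varepsilon_i=\varepsilon_i^\nu$. We have $1\le k\le n$ by (L3), $\tau_0\subseteq t_n$ by (L1), and (A1) by Step~1. For (A2), the points with index $i\in R$ are the points $r(i)$, which belong to all the domains. So a point in the difference of two domains has a free index, and there are three cases.
\begin{itemize}
\item A point of $b_{\xi^*}\setminus b_{\xi_j}$ is $z^*_i$ with $i$ free. It is not in $W_j$ by (ii).
\item A point of $b_{\xi_j}\setminus b_{\xi^*}$ is $z^j_i$ with $i$ free. It is not in $W^*$ because $j\in J_0$.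
\item For $j\ne j'$ in $J$, a point of $b_{\xi_{j'}}\setminus b_{\xi_j}$ is $z^{j'}_i$ with $i$ free. It is not in $W_j$ because there is no arc $j\to j'$.
\end{itemize}
So the conditions have an upper bound.
\end{proof}

\section{Proofs of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The forcing $\mathbb P$ of Definition~\ref{def:P} is Borel by Proposition~\ref{prop:borel}, $\sigma$-$s$-linked for every $s\ge2$ by Proposition~\ref{prop:linked}, and homogeneous by Proposition~\ref{prop:hom}. Corollary~\ref{cor:notcentered} with $N=1$ and $\mathbb Q$ a one-point forcing shows that $\mathbb P$ forces that $\hat{\mathbb P}$ is not $\sigma$-centered.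
\end{proof}

A condition cannot force both a statement and its negation, so $\not\Vdash_{\mathbb P}$ ``$\hat{\mathbb P}$ is $\sigma$-centered'', and $\mathbb P$ is as required in the problem.

\begin{proof}[Proof of Theorem~\ref{thm:products}]
(1) By \eqref{eq:abs}, the countably many $s$-linked pieces given by Proposition~\ref{prop:linked} remain $s$-linked in any extension. The rest is Theorem~\ref{thm:main}.

(2) The first sentence is Corollary~\ref{cor:notcentered}. The set $\mathbb P^N$ is an uncountable standard Borel space, hence can be transferred to $\mathbb R$. Its order is Borel, and two elements are incompatible if and only if they are incompatible in some coordinate, which is a Borel relation. If $\mathbb P=\bigcup_lL_l$ with each $L_l$ $2$-linked, then the countably many sets $L_{l_0}\times\dots\times L_{l_{N-1}}$ are $2$-linked and cover $\mathbb P^N$, so $\mathbb P^N$ is ccc. Homogeneity is Proposition~\ref{prop:hom}. Finally, suppose that in some extension by $\mathbb P^N$ we have $\widehat{\mathbb P^N}=\bigcup_lC_l$ with each $C_l$ centered. The sets $\{p\in\hat{\mathbb P}:(p,\mathbf 1,\dots,\mathbf 1)\in C_l\}$ cover $\hat{\mathbb P}$. They are centered, since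 the first coordinate of an upper bound of finitely many conditions $(p,\mathbf 1,\dots,\mathbf 1)$ is an upper bound of their first coordinates. This contradicts Corollary~\ref{cor:notcentered} with $\mathbb Q$ a one-point forcing.

(3) The finite support product consists of the sequences $\bar q=(q^n)_{n<\omega}$ with $q^n=\mathbf 1$ for all but finitely many $n$. Let $G$ be generic for it and $G_n=\{q^n:\bar q\in G\}$. Finitely many elements of $G$ have an upper bound, so each $G_n$ is centered. For $p\in\mathbb P$ the set of $\bar q$ with $q^n=p$ for some $n$ is dense: given $\bar q$, choose $n$ with $q^n=\mathbf 1$ and replace this coordinate by $p$. Hence $\hat{\mathbb P}=\bigcup_nG_n$ in $V[G]$.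
\end{proof}

\begin{remark}
The contrast between (2) and (3) is visible in the proof of Corollary~\ref{cor:notcentered}, which puts the value $0$ at $x$ in \emph{every} coordinate. A condition with finite support cannot do this in infinitely many coordinates. Part (3) also shows that in (2) the hypothesis on $\mathbb Q$ cannot be weakened to ``$\sigma$-$s$-linked for every $s$''. The finite support product $\mathbb Q$ of $\omega$ copies of $\mathbb P$ has this property: classify a condition by its support and by the $s$-linked pieces of $\mathbb P$ containing its coordinates on the support. An extension by $\mathbb P^N\times\mathbb Q$ contains a $\mathbb Q$-generic filter over $V$, so there $\hat{\mathbb P}$ is $\sigma$-centered.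
\end{remark}

\begin{thebibliography}{1}
\bibitem{JRS} Haim Judah, Andrzej Ros{\l}anowski, Saharon Shelah, \emph{Examples for Souslin forcing}, arXiv:math/9310224 (1993).
\end{thebibliography}
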